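# Almost toric fibrations on smooth anticanonical surfaces in Gorenstein toric Fano threefolds

## 1. The surface $s_0=t\varphi\Theta$ and the tori it contains

Work first in the chart $\mathbb C^2_{x,y}\times\mathbb C^*_z$, with the 3-torus $T$ rotating the coordinates and with boundary $\{xy=0\}$. Fix $d\ge 1$ and $0<r_1<\dots<r_d$ with $\prod r_i=1$, and put $f(z)=\prod_i(1+z/r_i)$, a polynomial with constant and leading coefficient $1$. Let $\Theta:\mathbb C^*\to\mathbb C$ be smooth, equal to $1$ for $|z|$ small, equal to $z^d$ for $|z|$ large, equal to $f$ on an annulus that contains all the $-r_i$, and without zeros other than the $-r_i$. Let $\varphi$ be a $T$-invariant cutoff function, equal to $1$ near $\{x=y=0\}$ and to $0$ away from it. For small $t>0$ consider the surface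
$$xy=t\,\varphi\,\Theta(z).\tag{1}$$

Let us read off its symmetries. The circle $(e^{i\alpha}x,e^{-i\alpha}y,z)$ preserves (1) everywhere. Where $|z|$ is small, the equation is $xy=t\varphi$, and the whole 2-torus on which the character $xy$ is trivial preserves it. Where $|z|$ is large, the equation is $xyz^{-d}=t\varphi$, and another 2-torus preserves it. Where $\varphi=0$, the equation is $xy=0$: there are two sheets, each preserved by all of $T$, which acts on each through a 2-torus. In the middle of the edge only the circle is left. There we use two functions, the moment map $H$ of the circle and $|z|$. They Poisson-commute on (1), because $|z|$ is invariant under the circle. The circle has fixed points on (1) exactly where $x=y=0$ and $\Theta(z)=0$, that is, at $d$ points.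

The global version is
$$V'=\{\,s_0=t\,\varphi\,\Theta\,\},\tag{2}$$
where $X$ is a toric threefold, $s_0$ is the section of $\mathcal O(-K_X)$ that vanishes once along each boundary divisor, and $\Theta$ is a smooth section of $\mathcal O(-K_X)$ defined near the union of the torus-invariant curves. It looks like (1) along each curve and is torus-equivariant near each fixed point.

The surface $V'$ is not a complex hypersurface, since neither $\varphi$ nor $\Theta$ is holomorphic. What it is for is this. We shall show that, for small $t$, $V'$ is a symplectic submanifold which is isotopic, through symplectic submanifolds, to smooth anticanonical hypersurfaces. By construction it is covered by pieces fibred by Lagrangian tori, and the pieces fit together. So a smooth anticanonical K3 surface inherits a torus fibration with nodes. The last task is to recognize its base as the boundary of the moment polytope, with a prescribed integral affine structure.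

## 2. The polytope, the structure $\mathcal A_{GS}$, and the theorem

Let $N\cong\mathbb Z^3$, $M=N^\vee$, and let $X$ be a projective toric threefold with fan $\Sigma$ in $N_{\mathbb R}$. Write $T=N\otimes\mathbb R/\mathbb Z$, $X^\circ$ for the open orbit, $U_\sigma$ for the affine chart of a cone $\sigma$, $\chi^m$ for the characters, $n_\rho$ for the primitive generator of a ray $\rho$, $D_\rho$ for its divisor, and $\partial X=\bigcup_\rho D_\rho$.

We assume that $X$ is a **Gorenstein toric Fano threefold**: $-K_X$ is an ample Cartier divisor. We do not assume $X$ smooth, but we assume that $\mathrm{Sing}\,X$ is finite, i.e. consists of torus-fixed points. A smooth Cartier divisor cannot pass through a singular point of $X$, and an ample divisor meets every curve; so without this assumption there is no smooth anticanonical hypersurface at all.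

**Definition (anticanonical hypersurface).** This is $V=s^{-1}(0)$ for a nonzero section $s$ of $\mathcal O(-K_X)$. It is *smooth* if $V\subset X_{\mathrm{reg}}$ and $s$ vanishes transversally. A smooth $V$ is a K3 surface; in particular it is connected.

**Definition (toric Kähler form).** A $T$-invariant Kähler form $\omega$ on $X$, meaning that locally $\omega$ is the restriction of a smooth Kähler form under a local embedding of $X$ in some $\mathbb C^k$. Its moment map image is a polytope $P=P_\omega\subset M_{\mathbb R}$ with normal fan $\Sigma$ (inner normals). Put $a_\rho=\min_P\langle\cdot,n_\rho\rangle$, so $P=\{\langle\cdot,n_\rho\rangle\ge a_\rho\ \forall\rho\}$. Vertices $v$, edges $e$ and facets $F_\rho$ of $P$ correspond to fixed points $x_v$, invariant curves $C_e$ and divisors $D_\rho$; the cones are $\sigma_v$, $\tau_e$, $\rho$. A superscript $\circ$ on $C_e$, $D_\rho$ means the open orbit, and $\Gamma=\bigcup_eC_e$.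

**Definition (nodal integral affine structure).** An integral affine structure on a surface is an atlas with transition maps in $GL_2(\mathbb Z)\ltimes\mathbb R^2$. A *node* is an isolated singular point around which the linear monodromy is conjugate to $\begin{pmatrix}1&1\\0&1\end{pmatrix}$; the fixed line of the monodromy is its *invariant direction*. A *nodal slide* moves a node along the line in its invariant direction.

**Definition (almost toric fibration).** Let two Poisson-commuting functions on a symplectic 4-manifold have a common critical point. The point is *nondegenerate focus–focus* if their quadratic parts span a Cartan subalgebra of $\mathfrak{sp}(4,\mathbb R)$ in which a generic element has four eigenvalues $\pm\alpha\pm i\beta$, $\alpha\beta\neq0$. An almost toric fibration (ATF) of a closed symplectic 4-manifold is a Lagrangian torus fibration $V\to B$ whose only singularities are of this kind (nodal). By Arnold–Liouville the regular part of $B$ carries an integral affine structure: a chart is the moment map of a free local $T^2$-action whose orbits are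 the fibres. We normalize it with the same factor as $P$. A fibre with one focus–focus point gives a node of $B$. The ATF is *over* $(\partial P,\mathcal A)$ if $B=\partial P$ and the induced structure is integral affine isomorphic to $\mathcal A$ up to nodal slides.

**Definition ($\mathcal A_{GS}$).** By the Gorenstein assumption, for each vertex $v$ there is a unique $m_v\in M$ with $\langle m_v,n_\rho\rangle=1$ for all rays $\rho\subset\sigma_v$. Then $\mathcal A_{GS}$ is the nodal integral affine structure on the sphere $\partial P$ with the following properties.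

- (i) On the relative interior of each facet it is the integral affine structure of the facet.
- (ii) Near each vertex $v$ a chart is given by the projection $\pi_v:M_{\mathbb R}\to M_{\mathbb R}/\mathbb Rm_v$.
- (iii) Its singularities are nodes in the interiors of edges. On $e$ there are $(-K_X)\cdot C_e$ of them, counted with multiplicity, each with invariant direction parallel to $e$.

This is the structure considered in the Gross–Siebert program; it is determined by (i)–(iii) up to nodal slides.

The question comes from Pranav Chakravarthy and Yoel Groman, "Almost toric fibrations on K3 surfaces via degenerations", arXiv:2502.04304 (2025). The known case is that of smooth $X$: for any toric Kähler form, a generic anticanonical $V$ admits an ATF over $(\partial P,\mathcal A_{GS})$. The authors expect this to hold for a smooth anticanonical hypersurface in an arbitrary toric Fano. We prove the following.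

**Theorem 1.** Let $X$ be a Gorenstein toric Fano threefold with finite singular locus, $\omega$ a toric Kähler form on $X$ with moment polytope $P=P_\omega$, and $V\subset X$ a smooth anticanonical hypersurface. Then $(V,\omega|_V)$ admits an almost toric fibration over $(\partial P,\mathcal A_{GS})$.

**Complement 2.** The fibration can be chosen with a smooth Lagrangian section that avoids the critical points.

## 3. $\mathbb P^3$, a quadric cone, and one node computed by hand

**Example A ($\mathbb P^3$).** The rays are $e_1,e_2,e_3,-(e_1+e_2+e_3)$. For the cone on $e_1,e_2,e_3$ we get $m_v=(1,1,1)$. For the cone on $e_1,e_2,-(e_1+e_2+e_3)$ we get $m_{v'}=(1,1,-3)$. So $-m_{v'}=-m_v+4\,(0,0,1)$, matching $(-K)\cdot(\text{line})=4$. With six edges there are $24$ nodes. In affine coordinates $(X,Y,Z)$ at $x_v$, $s_0$ is $XYZ$. Along the edge $X=Y=0$ with coordinate $z=Z$ we can take $x=X$, $y=YZ$, and then $s_0$ is exactly $xy$, as in (1). In general we absorb powers of $z$ into $y$ in the same way.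

**Example B (a singular case).** Let $P$ be the pyramid with apex $(0,0,0)$ and base vertices $(0,0,1),(1,0,1),(0,1,1),(1,1,1)$. The inner normals are $(1,0,0)$, $(-1,0,1)$, $(0,1,0)$, $(0,-1,1)$, $(0,0,-1)$, and $X$ is the quadric cone $AD=BC$ in $\mathbb P^4$. At the apex, $\langle m,n_\rho\rangle=1$ on the first four normals has the solution $m_v=(1,1,2)$. At $(0,0,1)$ the normals $(1,0,0),(0,1,0),(0,0,-1)$ form a basis and $m=(1,1,-1)$; at $(1,0,1)$ one finds $m=(-2,1,-1)$. So along a slanted edge $-m_{v'}=(-1,-1,1)=(-1,-1,-2)+3(0,0,1)$ and $d=3$. Along a base edge $(-1,-1,1)$ and $(2,-1,1)$ differ by $3(1,0,0)$, so again $d=3$; by symmetry all eight edges have $d=3$, which gives $24$ nodes. Pairs of adjacent normals are parts of bases (for instance the cross product of $(-1,0,1)$ and $(0,-1,1)$ is the primitive vector $(1,1,1)$), so the apex is the only singular point. There $A,B,C,D$ are the characters $(0,0,1),(1,0,1),(0,1,1),(1,1,1)$, and $\chi^{m_v}=AD=BC$. So near the singular point $V'$ is $\{AD=BC=t\}$. It is invariant under a 2-torus and misses the singular point.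

**Why an edge needs $d$ nodes.** Let $e$ join $v$ to $v'$ and lie on facets $F_1,F_2$ with normals $n_1,n_2$. Write $-m_{v'}=-m_v+du_e$ with $u_e\in\tau_e^\perp$ primitive, and choose $n_3\in N$ with $\langle m_v,n_3\rangle=0$, $\langle u_e,n_3\rangle=1$ (possible: see §5). Put $H=\langle\cdot,n_1-n_2\rangle-(a_1-a_2)$, which vanishes on $e$, and $\ell=\langle\cdot,n_3\rangle$. The chart $\pi_v$ glues $\mathrm{aff}F_1$ to $\mathrm{aff}F_2$ by sliding $p\in\mathrm{aff}F_1$ to $p+cm_v\in\mathrm{aff}F_2$, and $\pi_{v'}$ glues by $p+cm_{v'}$. In both cases $c=a_2-\langle p,n_2\rangle=H(p)$. Since $\langle m_v,n_3\rangle=0$ and $\langle m_{v'},n_3\rangle=-d$, the gluings in the coordinates $(H,\ell)$ are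
$$\text{at }v:\ (H,\ell)\mapsto(H,\ell),\qquad \text{at }v':\ (H,\ell)\mapsto(H,\ell-dH).\tag{3}$$
They differ by a shear of size $d$ that fixes $e$ pointwise. This is the monodromy of $d$ nodes with invariant direction along $e$.

**Example C (areas at a node).** On $\mathbb C^2_{x,y}$ take $\omega=\frac i2(dx\wedge d\bar x+dy\wedge d\bar y)$, $H=\frac12(|x|^2-|y|^2)$ and $\zeta=xy$. The space $\{H=h\}/S^1$ has coordinate $\zeta$. Let $a_h(\rho)$ be the reduced area of $\{|\zeta|<\rho\}$. For $h>0$ we have $x\ne0$ on $\{H=h\}$, and we lift to the points with $x>0$. With the primitive $\frac12(|x|^2d\arg x+|y|^2d\arg y)$, Stokes gives $a_h(\rho)=\pi|y|^2$ on $|\zeta|=\rho$. From $|x|^2-|y|^2=2h$ and $|x||y|=\rho$ we get $|y|^2=\sqrt{h^2+\rho^2}-h$. For $h<0$ lift to $y>0$ and get $\pi|x|^2=\pi(\sqrt{h^2+\rho^2}+h)$. So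
$$a_h(\rho)=\pi\bigl(\sqrt{h^2+\rho^2}-|h|\bigr).$$
The limits from $h>0$ and from $h<0$ agree (both are $\pi\rho$), and they tend to $0$ with $\rho$; only the slope in $h$ jumps. Since reduced areas are differences of affine coordinates, crossing a node changes the comparison of the two sides of $h=0$ by a multiple of $h$ but not by a constant. Lemma 8 below is this statement for an arbitrary $\omega$.

## 4. Where holomorphic equations stop

The natural first attempt is to stay holomorphic: take $V_t=\{s_0=ts\}$ with $s$ a section of $\mathcal O(-K_X)$ and $t$ small, and look for exact torus symmetries of the equation near the strata. Restrict $s$ to an edge curve, where in the trivialization at $x_v$ it is a polynomial $f(z)$. The 2-torus at $v$ is $T_v=\ker\chi^{m_v}$; it contains the circle of $n_3$, which rotates $z$, so $T_v$-invariance of the equation $\chi^{m_v}-ts/s_{-m_v}$ near $x_v$ forces $f$ to be constant. At $v'$ the trivialization differs by $z^d$, so invariance there forces $f=\mathrm{const}\cdot z^d$. Since $d\ge1$, the identity theorem leaves only $f=0$.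 That is the point at which the holomorphic attempt stops: no holomorphic $f\neq0$ is symmetric at both ends.

So we interpolate with a smooth $\Theta$ between $1$ and $z^d$. It cannot be nowhere zero, because its winding number is $0$ on small circles and $d\ge1$ on large ones. At a zero of $\Theta$ on the curve $x=y=0$, the differential of $xy-t\Theta$ is $-t\,d\Theta$, and the kernel is guaranteed to be symplectic by our criterion below only if $|\Theta_{\bar z}|<|\Theta_z|$. Hence we keep $\Theta$ equal to the polynomial $f$ near its zeros and cut off elsewhere.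

Away from these zeros there is an estimate that survives both the cutoff and the singular points of $X$. Near a point $q\in\Gamma$ the equation is $\chi^{m_v}=tg$ with $g(q)\ne0$. Let $\xi_n$ be a holomorphic torus field vanishing at $q$ with $\xi_n\chi^{m_v}=k\chi^{m_v}$, $k>0$. At a zero of $\Phi=\chi^{m_v}-tg$ we have $\partial\Phi(\xi_n)=t(kg-\partial g(\xi_n))$, which has size comparable to $t$, although $\xi_n$ is very short near $q$. So $|\partial\Phi|$ is much larger than $t$, while $|\bar\partial\Phi|=O(t)$. This needs no smoothness of the cone $\sigma_v$. It is the idea behind §8.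

## 5. Moment map and coordinates along edges and at vertices

For $n\in N$ let $\xi_n$ be the holomorphic vector field with $\xi_n\chi^m=\langle m,n\rangle\chi^m$. Let $\exp(c\,\xi_n)$, $c\in\mathbb R$, be the flow of $2\mathrm{Re}\,\xi_n$, which multiplies $\chi^m$ by $e^{c\langle m,n\rangle}$. Let $X_n=2\pi J(2\mathrm{Re}\,\xi_n)$ be the generator of the circle of $n$.

**Step 5.1 (the moment map on $X_{\mathrm{reg}}$).** We record invariance and monotonicity. The moment map $\mu:X_{\mathrm{reg}}\to M_{\mathbb R}$ is smooth with $d\langle\mu,n\rangle=-c_0\,\iota_{X_n}\omega$, $c_0>0$ fixed (the sign is a convention). For commuting symplectic fields, $\omega(X_n,X_{n'})$ has differential $\pm\iota_{[X_n,X_{n'}]}\omega=0$, so it is constant. Thus $\langle\mu,n'\rangle$ has constant derivative along the periodic orbits of $X_n$, and this derivative is $0$. So $\mu$ is $T$-invariant, and $T$-orbits are isotropic. Along $\exp(c\,\xi_n)p$ the derivative of $\langle\mu,n\rangle$ is $-c_0\,\omega(2\pi JY,Y)=2\pi c_0|Y|^2$ with $Y=2\mathrm{Re}\,\xi_n$. So $\langle\mu,n\rangle$ is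 nondecreasing, strictly if $p$ is not fixed by the flow.

**Step 5.2 (continuity at singular points).** We extend $\mu$ continuously to $X$. Let $x_v$ be singular and embed $U_{\sigma_v}\subset\mathbb C^k$ by generators $\chi^{w_1},\dots,\chi^{w_k}$ of its coordinate ring; then $x_v\mapsto0$ and $T$ acts linearly and diagonally. Near $0$ we have $\omega=i\partial\bar\partial\phi$, with $\phi$ the restriction of a smooth function on a ball. This holds by definition for some embedding, because a Kähler form on a ball has a potential; and since isomorphisms of embedded germs lift to holomorphic maps of the ambient spaces, the potential can be pulled back to the present embedding. Averaging over $T$ we may take $\phi$ to be $T$-invariant. Then $\xi_n\phi=\bar\xi_n\phi$ is real, and since $\xi_n$ is holomorphic, $\iota_{\xi_n}\partial\bar\partial\phi=\bar\partial(\xi_n\phi)$. Combining with the complex conjugate, $\iota_{X_n}\omega$ is a constant multiple of $d(\xi_n\phi)$. The regular part of the ball is connected: its intersection with $X^\circ$ is $T$ times the convex set $\{\,w\in N_{\mathbb R}:\sum_je^{2\langle w_j,w\rangle}<\mathrm{const}\}$,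 and it is dense. So $\langle\mu,n\rangle$ is a constant multiple of $\xi_n\phi$ plus a constant there. As $\xi_n$ is a linear field on $\mathbb C^k$, this extends continuously to $x_v$.

**Step 5.3 (images of strata).** We locate $\mu$ on the strata. The circle of $n_\rho$ acts trivially on $D_\rho$, so $\langle\mu,n_\rho\rangle$ is constant on $D_\rho$. For $p\in X^\circ$, $\exp(c\,\xi_{n_\rho})p$ tends to a point of $D_\rho$ as $c\to-\infty$, so by monotonicity this constant is the minimum $a_\rho$. Hence
$$\mu(D_\rho)\subset F_\rho,\quad\mu(C_e)\subset e,\quad\mu(x_v)=v.$$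
A flow that moves $C_e^\circ$ from one fixed point to the other is strictly monotone for $\mu$, so by continuity at the fixed points $\mu(C_e^\circ)\subset\mathrm{relint}\,e$. If $D_1,D_2\supset C_e$ and $p\in D_1^\circ$, then $\exp(c\,\xi_{n_2})p$ tends to a point of $C_e^\circ$ as $c\to-\infty$, so $\langle\mu(p),n_2\rangle>a_2$.

**Step 5.4 (the bundle).** We fix trivializations. Let $L=\mathcal O(-K_X)=\mathcal O(\sum D_\rho)$ and let $s_0$ be the canonical section with divisor $\sum D_\rho$. Then $H^0(L)$ has basis $s_m=\chi^ms_0$, $m\in\Delta\cap M$, $\Delta=\{m:\langle m,n_\rho\rangle\ge-1\ \forall\rho\}$. The divisor of $s_{-m_v}$ is $\sum(1-\langle m_v,n_\rho\rangle)D_\rho$, so $s_{-m_v}$ trivializes $L$ on $U_{\sigma_v}$, and there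
$$s_0=\chi^{m_v}s_{-m_v},\qquad s_m=\chi^{m+m_v}s_{-m_v}.$$
As $-K_X$ is ample, the $-m_v$ are the vertices of $\Delta$, and $\Delta$ has normal fan $\Sigma$.

**Step 5.5 (edges).** We put $X$ near $C_e$ in the form of §1. Orient each edge $e$ from $v$ to $v'$. Let $n_1,n_2$ be the generators of $\tau_e$, let $u_e$ be the primitive generator of the ray $\tau_e^\perp\cap\sigma_v^\vee$, and put $z=z_e=\chi^{u_e}$, a coordinate on $C_e\cong\mathbb P^1$ with $z=0$ at $x_v$ and $z=\infty$ at $x_{v'}$. Since $m_v-m_{v'}\in\tau_e^\perp$, we have $-m_{v'}=-m_v+d\,u_e$ with $d=d_e\in\mathbb Z$. On $C_e$, $s_{-m_v}=z^{-d}s_{-m_{v'}}$ is nonzero off $x_{v'}$ and vanishes to order $d$ there, so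
$$d_e=(-K_X)\cdot C_e\ge1 .$$
For $m\in\Delta\cap M$ we have $m+m_v\in\sigma_v^\vee$, and $s_m|_{C_e}\neq0$ iff $m+m_v\in\tau_e^\perp$, say $m+m_v=ju_e$. Then $j\ge0$, and $m+m_{v'}=(j-d)u_e\in\sigma_{v'}^\vee$ gives $j\le d$. So $s_m|_{C_e}\ne0$ iff $m$ lies on the edge $S_e=[-m_v,-m_{v'}]$ of $\Delta$.

Since $\mathrm{Sing}X$ is finite, $C_e^\circ\subset X_{\mathrm{reg}}$, so $n_1,n_2$ are part of a basis of $N$. Choose $u_1\in M$ with $\langle u_1,n_1\rangle=1$, $\langle u_1,n_2\rangle=0$ and put $u_2=m_v-u_1$; then $\langle u_2,n_1\rangle=0$, $\langle u_2,n_2\rangle=1$. So $u_1,u_2,u_e$ is a basis of $M$. Its dual basis is $n_1,n_2,n_3$, with $\langle m_v,n_3\rangle=0$ because $m_v=u_1+u_2$. With $x=\chi^{u_1}$, $y=\chi^{u_2}$,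
$$U_{\tau_e}\cong\mathbb C^2_{x,y}\times\mathbb C^*_z,\quad D_1=\{x=0\},\ D_2=\{y=0\},\quad s_0=xy\,s_{-m_v}.\tag{4}$$
The circle $S^1_e$ generated by $n_1-n_2$ acts with weights $(1,-1,0)$ on $(x,y,z)$. Let $H=H_e=\langle\cdot,n_1-n_2\rangle-(a_1-a_2)$ on $M_{\mathbb R}$; it vanishes on $e$. Write $H$ also for $H\circ\mu$, a moment map of $S^1_e$ up to a constant factor. By Step 5.3, $H<0$ on $D_1^\circ$, $H>0$ on $D_2^\circ$, $H=0$ on $C_e$. Likewise $H<0$ on $\mathrm{relint}F_1$ and $H>0$ on $\mathrm{relint}F_2$.

**Step 5.6 (vertices).** We make $\pi_v$ usable as a chart. Let $\mathrm{st}(v)\subset\partial P$ be the union of the relative interiors of all proper faces containing $v$, and $\mathrm{st}(e)=\mathrm{relint}F_1\cup\mathrm{relint}\,e\cup\mathrm{relint}F_2$. Let $C_v=\{\langle\cdot,n_\rho\rangle\ge a_\rho,\ \rho\subset\sigma_v\}$ be the cone of $P$ at $v$. Moving along $m_v$ raises all these functions at speed $1$, so each line in direction $m_v$ meets $\partial C_v$ exactly once, and $\pi_v:\partial C_v\to M_{\mathbb R}/\mathbb Rm_v$ is a homeomorphism, with inverse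 induced by $p\mapsto p-\min_\rho(\langle p,n_\rho\rangle-a_\rho)\,m_v$. The sets $\mathrm{st}(v)$, and $\mathrm{st}(e)$ for $e\ni v$, are cut out in $\partial C_v$ by strict inequalities $\langle\cdot,n_\rho\rangle>a_\rho$. So they are open in $\partial C_v$, and $\pi_v$ maps them homeomorphically onto open sets. For $\rho\subset\sigma_v$, $M=n_\rho^\perp\oplus\mathbb Zm_v$, so $\pi_v|_{\mathrm{aff}F_\rho}$ is an integral affine isomorphism. Since $m_v$ is primitive, $T_v:=\ker(\chi^{m_v}|_T)$ is a 2-torus; its moment map is $\pi_v\circ\mu$.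

## 6. Symplectic isotopy and the pencil of anticanonical sections

**Lemma 3 (Moser).** Let $Z_\tau\subset X_{\mathrm{reg}}$, $\tau\in[0,1]$, be a smooth family of compact $\omega$-symplectic submanifolds of real dimension $4$. Then $(Z_0,\omega)\cong(Z_1,\omega)$.

*Proof.* By Ehresmann there are isotopic embeddings $i_\tau:Z_0\to X_{\mathrm{reg}}$ onto $Z_\tau$. The forms $i_\tau^*\omega$ are symplectic with constant cohomology class, and Moser's theorem applies. $\square$

**Lemma 4.** Any two smooth anticanonical hypersurfaces are symplectomorphic, with the forms induced by $\omega$.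

*Proof.* Let $s,s'$ be non-proportional sections with smooth zero sets and $s_\gamma$, $\gamma\in\mathbb P^1$, their pencil. Consider the set of $(\gamma,p)$ with $s_\gamma(p)=0$ and ($p\in\mathrm{Sing}X$ or $ds_\gamma(p)=0$). Its part over $X_{\mathrm{reg}}$ is Zariski closed there; the closure of that part can only add points with $p\in\mathrm{Sing}X$ and $s_\gamma(p)=0$, and these are included. So the set is Zariski closed in $\mathbb P^1\times X$. Its image in $\mathbb P^1$ is closed and misses two points, hence is finite. Join the two points by a smooth path in the complement: the zero sets along it are compact complex submanifolds of $X_{\mathrm{reg}}$, hence symplectic, and Lemma 3 applies. $\square$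

So it suffices to find *one* smooth anticanonical $V_t$, and a path of compact $\omega$-symplectic submanifolds of $X_{\mathrm{reg}}$ from $V_t$ to a $V'$ that carries the required fibration.

**Lemma 5 (criterion).** Let $\Phi$ be a smooth section of $L$ near $p\in X_{\mathrm{reg}}$ with $\Phi(p)=0$ and $|\bar\partial\Phi|<|\partial\Phi|$ at $p$ (in any local holomorphic trivialization, with the Kähler metric of $\omega$). Then $\Phi$ is transverse to $0$ at $p$ and $\ker d\Phi_p$ is symplectic. The same holds in any complex submanifold of $X_{\mathrm{reg}}$.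

*Proof.* A change of holomorphic trivialization multiplies $\partial\Phi$ and $\bar\partial\Phi$ at the zero $p$ by the same factor. In coordinates unitary at $p$, $\{\Phi,\bar\Phi\}$ is a nonzero constant times $\sum_k(\Phi_{z_k}\bar\Phi_{\bar z_k}-\Phi_{\bar z_k}\bar\Phi_{z_k})=\sum_k(|\Phi_{z_k}|^2-|\Phi_{\bar z_k}|^2)\ne0$. As $\{\Phi,\bar\Phi\}=-2i\{\mathrm{Re}\,\Phi,\mathrm{Im}\,\Phi\}$, the differentials $d\mathrm{Re}\,\Phi,d\mathrm{Im}\,\Phi$ are independent, and the $\omega$-orthogonal of $\ker d\Phi$, spanned by their two Hamiltonian vectors, is symplectic. Hence so is $\ker d\Phi$. $\square$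

## 7. The holomorphic section $s$ and the smooth section $\varphi\Theta$

For each $e$ choose $0<r_1<\dots<r_d$ ($d=d_e$, $r_i=r_{e,i}$) with $\prod r_i=1$, and put $f_e(z)=\prod_i(1+z/r_i)$. Let $s=\sum c_ms_m$, summed over the lattice points of the edges of $\Delta$, with $\sum_jc_{-m_v+ju_e}z^j=f_e(z)$ for each $e$. This is consistent: distinct edges of $\Delta$ meet only in vertices, where $c=1$. By Step 5.5, $s|_{C_e}=f_e(z)\,s_{-m_v}$.

The parameters are chosen in the following order; each step says what it secures.

**Choice 1 (the functions $\Theta_e$).** This interpolates between the symmetries at the two ends. Take $a\in(0,\frac14)$ such that for all $e$: $r_i\in(2a,\frac1{2a})$; $|f_e-1|<\frac12$ for $|z|\le2a$; $|z^{-d}f_e-1|<\frac12$ for $|z|\ge\frac1{2a}$. Let $\kappa:[0,\infty)\to[0,1]$ be smooth, $0$ on $[0,a]$, $1$ on $[2a,\infty)$. Put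
$$\Theta_e(z)=1+\kappa(|z|)(f_e-1)\ (|z|\le1),\qquad\Theta_e(z)=z^d\bigl(1+\kappa(1/|z|)(z^{-d}f_e-1)\bigr)\ (|z|\ge1).$$
Since $2a<1$, both formulas give $f_e$ near $|z|=1$. So $\Theta_e$ is smooth, $\Theta_e=1$ for $|z|\le a$, $\Theta_e=z^d$ for $|z|\ge1/a$, and $\Theta_e=f_e$ for $2a\le|z|\le\frac1{2a}$. For every $\tau\in[0,1]$ the only zeros of $(1-\tau)f_e+\tau\Theta_e$ on $\mathbb C^*$ are the $-r_i$: in the middle annulus it is $f_e$; for $|z|\le2a$ it is $1$ plus a number in $[0,1]$ times $f_e-1$, so it has modulus $>\frac12$; for $|z|\ge\frac1{2a}$ the same holds after division by $z^d$. Its limits at $x_v$ and $x_{v'}$, in the trivializations $s_{-m_v}$ and $s_{-m_{v'}}$, are $1$. Put $q_{e,i}=\{z=-r_i\}\in C_e$; these points are called *nodes*.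

**Choice 2 (vertex neighborhoods).** For $c>0$ let $B_v(c)=\{p\in U_{\sigma_v}:|\chi^u(p)|<c$ for all primitive edge generators $u$ of $\sigma_v^\vee\}$, and $\bar B_v(c)$ the same with $\le c$. These $u$ generate $\sigma_v^\vee$ over $\mathbb Q_{\ge0}$, so each nontrivial coordinate function of $U_{\sigma_v}$ is bounded on $\bar B_v(c)$ by a positive power of $c$. Hence $\bar B_v(c)$ is compact and the $B_v(c)$ form a $T$-invariant neighborhood base of $x_v$. For $u$ along $e\ni v$, $\chi^u$ is $z_e$ or $z_e^{-1}$. Take $\beta\in(0,a)$ so small that the $\bar B_v(\beta)$ are mutually disjoint, disjoint from $C_e$ for $v\notin e$, and $\pi_v\mu(B_v(\beta))\subset\pi_v(\mathrm{st}(v))$; the last is possible by continuity of $\mu$ at $x_v$. Write $B_v=B_v(\beta)$, $B'_v=B_v(\beta/2)$, $\bar B'_v=\bar B_v(\beta/2)$.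

**Choice 3.** Take $b\in(0,\beta/2)$, so that edge and vertex neighborhoods will overlap.

**Choice 4 (edge neighborhoods).** For $\delta>0$ let $W_e=\{|x|,|y|\le\delta,\ b\le|z|\le1/b\}\subset U_{\tau_e}$, a compact set. As $\delta\to0$ it shrinks to a compact subset of $C_e^\circ$, and these subsets are disjoint for different $e$. If $e'\ni v$, $e'\neq e$, and $u$ is the edge generator of $\sigma_v^\vee$ along $e'$, then $\chi^u$ is regular on $U_{\tau_e}$ and vanishes on $C_e^\circ$ (since $u\notin\tau_e^\perp$), so $|\chi^u|<\beta/2$ on $W_e$ for small $\delta$. Also $\mu(C_e^\circ)\subset\mathrm{relint}\,e\subset\mathrm{st}(e)$, and $\pi_v(\mathrm{st}(e))$ is open. Hence for $\delta$ small: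

- the $W_e$ are disjoint, and $W_e\cap\bar B_w(\beta)=\emptyset$ for $w\notin e$;
- $W_e\cap B_v(c)=W_e\cap\{|z|<c\}$ and $W_e\cap B_{v'}(c)=W_e\cap\{|z|>1/c\}$ for $c=\beta/2,\beta$, and the same for $\bar B$ with $\le,\ge$;
- $\pi_v\mu(W_e\cap\{|z|\le\beta\})\subset\pi_v(\mathrm{st}(e))$ and $\pi_{v'}\mu(W_e\cap\{|z|\ge1/\beta\})\subset\pi_{v'}(\mathrm{st}(e))$.

**Choice 5 (the width in $H$).** On $\partial X\cap U_{\tau_e}=\{xy=0\}$ the condition $\max(|x|,|y|)=\delta$ puts a point in $D_1^\circ\cup D_2^\circ$, where $H_e\ne0$. So we can take $h_0>0$ with $|H_e|\ge2h_0$ on the compact sets $W_e\cap\partial X\cap\{\max(|x|,|y|)=\delta\}$. Put $Y_e=\{|x|,|y|<\delta,\ b<|z|<1/b,\ |H_e|<h_0\}$, an open $T$-invariant set.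

**Choice 6 (the cutoff).** Put $\Omega=\bigcup_vB'_v\cup\bigcup_e\{p\in Y_e:|H_e|<h_0/2\}$. It is open, $T$-invariant, and contains $\Gamma$: on $C_e$ the other edge characters vanish, so $B'_v$ covers $|z|<\beta/2$, $B'_{v'}$ covers $|z|>2/\beta$, and $Y_e$ covers $b<|z|<1/b$. Let $\varphi:X\to[0,1]$ be smooth, $T$-invariant, $\varphi=1$ near $\Gamma$, $\mathrm{supp}\,\varphi\subset\Omega$ (average a cutoff over $T$). Near $\mathrm{Sing}X$ it is constant.

**Definition of $\Theta$.** On $\bigcup B_v\cup\bigcup\mathrm{int}\,W_e$ let $\Theta=s_{-m_v}$ on $B_v$ and $\Theta=\Theta_e(z)s_{-m_v}$ on $\mathrm{int}\,W_e$ ($v$ the initial vertex). On $B_v\cap W_e\subset\{|z|<a\}$ we have $\Theta_e=1$; on $B_{v'}\cap W_e\subset\{|z|>1/a\}$ we have $\Theta_es_{-m_v}=z^ds_{-m_v}=s_{-m_{v'}}$. There are no other overlaps, so $\Theta$ is well defined. Since $\mathrm{supp}\,\varphi\subset\Omega$ lies in its domain, $\varphi\Theta$ is a smooth section of $L$, holomorphic near $\mathrm{Sing}X$. Finally put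
$$\Phi_\tau=s_0-tG_\tau,\quad G_\tau=(1-\tau)s+\tau\varphi\Theta,\quad t>0,\qquad V_t=\Phi_0^{-1}(0),\quad V'=\Phi_1^{-1}(0).\tag{5}$$

## 8. The isotopy from $V_t$ to $V'$

**Lemma 6.** There is $t_0>0$ such that for $0<t<t_0$ and $\tau\in[0,1]$ every zero $p$ of $\Phi_\tau$ lies in $X_{\mathrm{reg}}$ and satisfies $|\bar\partial\Phi_\tau|<|\partial\Phi_\tau|$ at $p$.

*Proof.* We show that every $q\in\partial X$ has a neighborhood in which the statement holds for all $\tau$ and all small $t$. There are three kinds of points.

**Step 8.1 (open facets).** Here the boundary is smooth and dominates. Let $q\in D_\rho^\circ$ and trivialize $L$ so that $s_0=w$ is a local equation of $D_\rho$. Then $\Phi_\tau=w-tg_\tau$ with $|\partial g_\tau|,|\bar\partial g_\tau|\le C$ and $|\partial w|\ge c>0$ near $q$, so for small $t$, $|\partial\Phi_\tau|\ge c-Ct>Ct\ge|\bar\partial\Phi_\tau|$.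

**Step 8.2 (points of $\Gamma$ that are not nodes).** Here the torus field of §4 does the work. Let $v$ be the initial vertex of $e$ if $q\in C_e^\circ$, and the vertex itself if $q=x_v$. In the trivialization $s_{-m_v}$, $\Phi_\tau=\chi^{m_v}-tg_\tau$. Since $\varphi(q)=1$, $g_\tau(q)$ is $(1-\tau)f_e+\tau\Theta_e$ at $z(q)$, or $1$ at $x_v$; by Choice 1 it is nonzero for all $\tau$. Let $n$ be the sum of the ray generators of the cone of the orbit of $q$, and $k=\langle m_v,n\rangle>0$ the number of these rays. Then $\xi_n(q)=0$. At a zero of $\Phi_\tau$ we have $\chi^{m_v}=tg_\tau$, so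
$$\partial\Phi_\tau(\xi_n)=k\chi^{m_v}-t\,\partial g_\tau(\xi_n)=t\bigl(kg_\tau-\partial g_\tau(\xi_n)\bigr).$$
Near $q$, uniformly in $\tau$, $|kg_\tau|\ge c>0$. We claim that also $|\partial g_\tau(\xi_n)|\le c/2$ near $q$. If $q$ is regular this holds because $\xi_n\to0$ and $dg_\tau$ is bounded. If $q=x_v$ is singular, then near $q$ we have $g_\tau=(1-\tau)\sum c_m\chi^{m+m_v}+\tau$, hence $\partial g_\tau(\xi_n)=(1-\tau)\sum c_m\langle m+m_v,n\rangle\chi^{m+m_v}$; the term with $m+m_v=0$ has coefficient $0$, and the others vanish at $x_v$. So $|\partial\Phi_\tau(\xi_n)|\ge ct/2$ at zeros near $q$.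

If $q$ is singular, then near $q$ the section $\Phi_\tau$ is holomorphic, $\Phi_\tau(q)=-tg_\tau(q)\ne0$, and $q$ is the only singular point. So all zeros near $q$ are regular points, with $\bar\partial\Phi_\tau=0$ and $\partial\Phi_\tau\neq0$. If $q$ is regular, then at zeros $|\partial\Phi_\tau|\ge ct/(2|\xi_n|)$ and $|\bar\partial\Phi_\tau|\le Ct$. Since $|\xi_n|\to0$ at $q$, the inequality holds in a neighborhood of $q$ for all $t>0$.

**Step 8.3 (nodes).** Here everything is holomorphic. Near $q=q_{e,i}$ we have $\varphi=1$ and $\Theta_e=f_e$, so $\Phi_\tau=xy-tg_\tau$ is holomorphic. The monomials $\chi^{m+m_v}$ with $m\notin S_e$ vanish on $C_e^\circ$, so $g_\tau|_{C_e^\circ}=f_e$ near $q$ and $\partial_zg_\tau(q)=f_e'(-r_i)\ne0$, as the $r_i$ are distinct. Hence $\partial_z\Phi_\tau=-t\,\partial_zg_\tau\neq0$ near $q$, uniformly in $\tau$.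

**Step 8.4 (away from the boundary).** Finitely many of these neighborhoods cover $\partial X$. Off them $|s_0|\ge c'>0$ in a fixed Hermitian metric of $L$, while $|G_\tau|$ is bounded, so for small $t$ there are no zeros. $\square$

By Lemmas 5 and 6 the zero set of $(\tau,p)\mapsto\Phi_\tau(p)$ is closed in $[0,1]\times X$, lies over $X_{\mathrm{reg}}$, and is cut out transversally on each slice. So the $\Phi_\tau^{-1}(0)$ form a smooth family of compact symplectic submanifolds of $X_{\mathrm{reg}}$. Moreover $V_t=\{s_0=ts\}$ is a smooth anticanonical hypersurface. By Lemmas 3 and 4, $(V,\omega|_V)\cong(V',\omega|_{V'})$ for **every** smooth anticanonical $V$. In particular $V'$ is connected, as $V$ is a K3 surface. From now on $t$ is small, and we fibre $V'$.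

## 9. Leaves of $V'$ over facets, vertices and edges

On $W_e$, $V'=\{xy=t\varphi\Theta_e(z)\}$ (at points of $\partial W_e$ outside the domain of $\Theta$ we have $\varphi=0$, so this is still correct). On $B_v$, $V'=\{\chi^{m_v}=t\varphi\}$.

**Step 9.1 (a cover of $V'$).** We cut $V'$ into three kinds of open pieces. Put
$$K=\bigcup_v(\bar B'_v\cap\partial X)\cup\bigcup_e\{p\in W_e\cap\partial X:|H_e|\le h_0/2\},\qquad\mathcal F=\partial X\setminus K.$$
$K$ is closed, $\Omega\cap\partial X\subset K$, so $\Gamma\subset K$. If $p\in W_e\cap\partial X$ and $|H_e|\le h_0/2$, then $|x|,|y|<\delta$ by Choice 5, so $p\in Y_e$, or $|z|\in\{b,1/b\}$ and $p\in B_v\cup B_{v'}$. Hence $K\subset\bigcup B_v\cup\bigcup Y_e$. A point of $\mathcal F$ is not in $\Omega\supset\mathrm{supp}\,\varphi$, so near it $\Phi_1=s_0$ and $V'=\partial X$; thus $\mathcal F\subset\bigcup D_\rho^\circ$ is open in $V'$. If $p\in V'$ and $s_0(p)\neq0$, then $\varphi(p)>0$ and $p\in\Omega$; if $s_0(p)=0$, then $p\in\mathcal F\cup K$. So $V'$ is covered by the open sets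
$$\mathcal F,\qquad V'_v:=V'\cap B_v,\qquad E_e:=V'\cap Y_e.$$

**Step 9.2 (facet piece).** We use the full torus. Let $T_\rho$ be the circle of $n_\rho$. The 2-torus $T/T_\rho$ acts freely on $D_\rho^\circ$ with moment map $\mu$, valued in $\mathrm{aff}F_\rho$. The leaves on $\mathcal F$ are the $T$-orbits: Lagrangian tori in $V'$, and $\mu$ is an integral affine chart.

**Step 9.3 (vertex piece).** We use $T_v$. $V'_v=\{\chi^{m_v}=t\varphi\}$ is $T_v$-invariant. The action is free: if $\varphi(p)>0$ then $\chi^{m_v}(p)\ne0$, and since $m_v$ is positive on all rays of $\sigma_v$, $p\in X^\circ$. If $\varphi(p)=0$ then $p\in\partial X\setminus\Gamma$ lies on some $D_\rho^\circ$ with $\rho\subset\sigma_v$, its $T$-stabilizer is $T_\rho$, and $T_\rho\cap T_v=1$ because $\langle m_v,n_\rho\rangle=1$. The leaves are the $T_v$-orbits. They are isotropic of dimension 2, hence Lagrangian tori, and $\pi_v\mu$ induces a local diffeomorphism $V'_v/T_v\to M_{\mathbb R}/\mathbb Rm_v$, an integral affine chart.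

**Step 9.4 (slices of the edge piece).** We study $V'\cap W_e$ through its slices $S_z$, $b\le|z|\le1/b$, with fixed $z$. $V'\cap W_e$ is $S^1_e$-invariant with invariant functions $H$ and $z$. Fix $0<\eta<\delta$ with $\varphi=1$ on $W_e\cap\{|x|,|y|\le\eta\}$. Constants $c,C>0$ depend only on the choices of §7 and on $\eta$.

(a) *At points of $S_z\setminus\{x=y=0\}$, $S_z$ is cut out transversally in $\{z=\mathrm{const}\}$ and is symplectic.* If $\max(|x|,|y|)\le\eta$, then $\varphi=1$, and $d\varphi=0$ since $1$ is the maximum of $\varphi$; so $\bar\partial_{x,y}\Phi_1=0$ and $\partial_{x,y}\Phi_1=(y,x)\ne0$. If $\max(|x|,|y|)\ge\eta$, then $|\partial_{x,y}\Phi_1|\ge c\eta-Ct>Ct\ge|\bar\partial_{x,y}\Phi_1|$ for $t$ small. Apply Lemma 5 in the complex surface $\{z=\mathrm{const}\}$. Since $S^1_e$ acts freely on $S_z\setminus\{x=y=0\}$ and preserves it, its generator is a nonzero tangent vector of the symplectic surface $S_z$. So $dH|_{S_z}\neq0$ there.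

(b) *$S_z/S^1_e$ is an arc along which $H$ is strictly monotone, from values $<-h_0$ to values $>h_0$.* If $\Theta_e(z)=0$, then $S_z=\{xy=0\}$, and the quotient consists of the arcs $\{x=0\}$ and $\{y=0\}$, parametrized by $|y|$ and $|x|$ and joined at the origin. Let $\Theta_e(z)\ne0$. For $\eta\le|y|\le\delta$ the map $x\mapsto t\varphi(x,y,z)\Theta_e(z)/y$ sends $\{|x|\le\delta\}$ into $\{|x|\le Ct\}$ with Lipschitz constant $\le Ct<1$. So the equation of $S_z$ has a unique solution $x=x(y)$; it satisfies $|x|\le Ct<\eta$ and is $S^1_e$-equivariant by uniqueness, since $\varphi$ is invariant. This part of $S_z/S^1_e$ is an arc parametrized by $|y|$. The part $\eta\le|x|\le\delta$ is treated in the same way. The part $|x|,|y|\le\eta$ is $\{xy=t\Theta_e(z)\}/S^1_e$, an arc from $|y|=\eta$ to $|x|=\eta$ once $t|\Theta_e|<\eta^2$. At $|y|=\eta$ the solution $x(y)$ has $|x|<\eta$, where $\varphi=1$, so it is $t\Theta_e/y$. Thus the three arcs fit end to end. By (a), $H$ is strictly monotone off the possible fixed point. If there is a fixed point, then $H<0$ on $\{x=0\}$ and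 $H>0$ on $\{y=0\}$ off it, and $H=0$ at it, so $H$ is strictly monotone along the whole arc. At the end $|y|=\delta$ we have $x=O(t)$, so by Choice 5 (where $H\le-2h_0$ on $x=0$) $H<-h_0$ for small $t$; at the end $|x|=\delta$, $H>h_0$.

**Step 9.5 (the edge fibration).** We read off the fibres of $(H,|z|)$. By (b), points of $V'\cap W_e$ with $\max(|x|,|y|)=\delta$ have $|H|>h_0$, so $E_e=\{p\in V'\cap W_e:|H|<h_0,\ b<|z|<1/b\}$. With $\mathbb A=\{b<|z|<1/b\}$, the map
$$(H,z):E_e\to(-h_0,h_0)\times\mathbb A\tag{6}$$
is proper and surjective, and each fibre is exactly one $S^1_e$-orbit. The orbit is free except where $x=y=0$; there $\varphi=1$, so $\Theta_e(z)=0$, i.e. at the nodes $q_{e,i}$, where $H=0$. Off the nodes, $z|_{V'}$ is a submersion, since by (a) $d_{x,y}\Phi_1$ is onto, and $dH\ne0$ on $\ker dz$. So (6) is there a submersion, in fact a principal $S^1_e$-bundle over $((-h_0,h_0)\times\mathbb A)\setminus\{(0,-r_i)\}$. Consequently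
$$(H,|z|):E_e\to R_e:=(-h_0,h_0)\times(b,1/b)$$
is proper and surjective. Its fibres other than those over $(0,r_i)$ are regular; they are principal circle bundles over circles, i.e. 2-tori. They are Lagrangian: the tangent plane contains the Hamiltonian vector $X_H\ne0$, and $\omega(X_H,\cdot)=\pm dH=0$ on it. The fibre over $(0,r_i)$ is connected with exactly one critical point $q_{e,i}$, as the $r_i$ are distinct.

**Step 9.6 (the critical points are focus–focus).** We compute quadratic parts. $H$ and $|z|$ Poisson-commute, as $|z|$ is $S^1_e$-invariant. Near $q_{e,i}$, $V'=\{xy=tf_e(z)\}$ is a complex surface with coordinates $(x,y)$ and $z+r_i=\frac{xy}{tf_e'(-r_i)}+O(|xy|^2)$. At $q_{e,i}$ the invariant Kähler form is $\frac i2(\alpha\,dx\wedge d\bar x+\alpha'\,dy\wedge d\bar y)$ with $\alpha,\alpha'>0$, since mixed terms have weight $\pm2$. Rescale so that $\alpha=\alpha'=1$, and rotate $x$. Up to nonzero real factors, the quadratic parts of $H$ and of $\log|z|-\log r_i$ are $Q_1=\frac12(|x|^2-|y|^2)$ and $Q_2=\mathrm{Re}(xy)$. With $\dot x=-2i\,\partial_{\bar x}Q$,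 $\dot y=-2i\,\partial_{\bar y}Q$ their linear flows are
$$A_1:\ \dot x=-ix,\ \dot y=iy;\qquad A_2:\ \dot x=-i\bar y,\ \dot y=-i\bar x.$$
Then $A_2^2=1$. The $\pm1$-eigenspaces of $A_2$ are the real planes $\{x=\mp i\bar y\}$; $A_1$ preserves each and acts on it as a rotation with eigenvalues $\pm i$. So $A_1,A_2$ commute and $A_1+A_2$ has the four distinct eigenvalues $\pm1\pm i$. Hence $Q_1,Q_2$ span a Cartan subalgebra of focus–focus type, and the critical point is nondegenerate focus–focus.

**Step 9.7 (the leaves agree on overlaps).** Now we glue. The $B_v$ are mutually disjoint, as are the $Y_e$, and $E_e\cap B_w=\emptyset$ for $w\notin e$. On $V'_v\cap E_e$, which is the part of $E_e$ with $|z|<\beta$ (or $|z|>1/\beta$ at the other end), all fibres of $(H,|z|)$ are regular because $r_i\in(2a,\frac1{2a})$. $T_v$ preserves $H$, $|z|$ and $V'_v\cap E_e$; a $T_v$-orbit is a compact surface inside a connected 2-dimensional fibre, so it equals that fibre. On $\mathcal F\cap E_e$ we have $|H|>h_0/2$, and the same argument with $T$-orbits applies. On $\mathcal F\cap V'_v\cap D_\rho$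 we have $T_v\cong T/T_\rho$, so the orbits agree.

**Proposition 7.** The space $B$ of leaves is a compact connected surface, and $V'\to B$ is an almost toric fibration with $\sum_ed_e$ nodes.

*Proof.* $V'$ is partitioned into compact connected leaves, and each piece is a union of leaves. Each leaf has arbitrarily small saturated open neighborhoods, as it is an orbit of a compact group or a fibre of a proper map. So $B$ is Hausdorff; it is compact and connected since $V'$ is. The images of the pieces are open in $B$ and homeomorphic to $\mathcal F/T$, $V'_v/T_v$, $R_e$ (a proper surjection onto $R_e$ is a quotient map). So $B$ is a surface with smooth charts $\mu$, $\pi_v\mu$, $(H,|z|)$. On overlaps two charts are submersions on $V'$ with the same fibres, so the transitions are diffeomorphisms. With Steps 9.2–9.6 the claim follows. $\square$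

## 10. Reduced areas and the affine coordinates on the two sides of an edge

Fix $e$ and $R=R_e$ with points $(h,r)$, and $R^\pm=\{\pm h>0\}$. We shall use: two integral affine maps on a connected node-free open set that agree on a nonempty open subset agree.

**Step 10.1 (developing maps $\psi_\pm$).** We give $R^\pm$ affine coordinates with values in the planes of the two facets. Consider the part of $E_e$ with $|H|>h_0/2$ and $\beta/2<|z|<2/\beta$. By Choice 4 it avoids $\Omega$, so $\varphi=0$ on it, it lies in $\partial X$, and by Choice 4 it also avoids $K$. So it lies in $\mathcal F$: in $D_2$ if $H>0$, in $D_1$ if $H<0$. Conversely a point of $\mathcal F\cap E_e$ is in $\partial X\setminus K$, so $|H|>h_0/2$ and $\beta/2<|z|<2/\beta$. Hence $\mathcal F\cap E_e$ is the part over $Q^+\cup Q^-$, where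
$$Q^+=(\tfrac{h_0}2,h_0)\times(\tfrac\beta2,\tfrac2\beta),\qquad Q^-=(-h_0,-\tfrac{h_0}2)\times(\tfrac\beta2,\tfrac2\beta),$$
and $\mu$ is an integral affine chart from $Q^+$ into $\mathrm{aff}F_2$ and from $Q^-$ into $\mathrm{aff}F_1$. $R^\pm$ are contractible without nodes. Let $\psi_+:R^+\to\mathrm{aff}F_2$, $\psi_-:R^-\to\mathrm{aff}F_1$ be the integral affine developing maps equal to $\mu$ on $Q^\pm$.

The function $h$ is affine for the integral affine structure: it generates a circle action tangent to the fibres, so in an affine chart its gradient is integral, hence locally constant. So is $H\circ\psi_\pm$, and they agree on $Q^\pm$. Thus $H\circ\psi_\pm=h$.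

**Step 10.2 (comparison with the vertex charts).** The part of $R$ in $V'_v$ is $U_v=(-h_0,h_0)\times(b,\beta)$, and in $V'_{v'}$ it is $U_{v'}=(-h_0,h_0)\times(1/\beta,1/b)$. On the connected set $U_v\cap R^+$ the chart $(\pi_v|_{\mathrm{aff}F_2})^{-1}\pi_v\mu$ agrees with $\mu=\psi_+$ on $Q^+\cap U_v\neq\emptyset$, hence
$$\psi_+=(\pi_v|_{\mathrm{aff}F_2})^{-1}\pi_v\mu\ \text{ on }U_v\cap R^+,\tag{7}$$
and likewise for $\psi_-$ with $F_1$, and at $v'$.

**Step 10.3 (the coordinates $A_\pm$ and their sign).** Put $\ell=\langle\cdot,n_3\rangle$. As $n_1-n_2,n_3$ is a basis of $m_v^\perp\subset N$, $(H,\ell)$ factors through $\pi_v$ as integral affine coordinates, so it gives integral affine coordinates on $\mathrm{aff}F_1$ and on $\mathrm{aff}F_2$. Let $A_\pm=\ell\circ\psi_\pm$ on $R^\pm$. Then $(h,A_\pm)$ are charts and $\partial_rA_\pm\neq0$. By (7), on $U_v$ we have $A_\pm=\ell\circ\mu$ for $\pm h>0$, and $(h,\ell\circ\mu)$ is a chart on all of $U_v$. It extends to an integral affine chart $(h,A_L)$ on the simply connected node-free set $(-h_0,h_0)\times(b,r_1)$, with $A_L=A_\pm$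 for $\pm h>0$. Since $\partial_rA_L\ne0$, there is one sign $\nu=\pm1$ with $\nu\,\partial_rA_+>0$ on $R^+$ and $\nu\,\partial_rA_->0$ on $R^-$.

**Step 10.4 (strips).** We compare $A_+$ and $A_-$ between consecutive nodes. Let $r_0=b$, $r_{d+1}=1/b$. Each strip $r_i<r<r_{i+1}$ is simply connected and node-free, so $(h,A_+)$ and $(h,A_-)$ both extend over $h=0$ to integral affine charts of the strip. Write $A_\pm$ also for their values on $h=0$, $r\ne r_j$. Two charts with the same first coordinate and the same sign of $\partial_r$ of the second differ by a shear and a translation: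
$$A_+=A_-+k_ih+c_i\ \text{ on the strip},\qquad k_i\in\mathbb Z,\ c_i\in\mathbb R,\ c_0=0.$$

**Lemma 8.** (1) $c_i=c_{i-1}$ for $1\le i\le d$; hence $A_+=A_-$ on $\{h=0\}$ off the nodes. (2) $A_+$ on $\{h\ge0\}$ and $A_-$ on $\{h\le0\}$ extend continuously to $(0,r_i)$, with the same value.

*Proof.* We express differences of $A_\pm$ as areas, as in Example C.

**Step 10.5 (areas are differences of $A_\pm$).** For $(h,z)\ne(0,-r_j)$ let $\omega_h$ be the reduced form at $z\in\mathbb A$: for a local section $p$ of the principal bundle (6), $\omega_h=p(h,\cdot)^*\omega$. It does not depend on the section, depends smoothly on $(h,z)$ and is nondegenerate. Since $((-h_0,h_0)\times\mathbb A)\setminus\{\text{nodes}\}$ is connected, $\omega_h$ is positive everywhere for one orientation of $\mathbb A$, which we fix. Write $a_h(\cdot)$ for $\omega_h$-area. For $h\ne0$ the Hamiltonian flows of $h$ and $A_\pm$ generate a free $T^2$-action over $R^\pm$ whose orbits are the fibres. So on the reduced space $(\mathbb A,\omega_h)$ the function $A_\pm(h,|z|)$ generates a free circle action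 with a fixed period $\Lambda>0$ (depending only on the normalization), with orbits the circles $|z|=\mathrm{const}$. With the flow parameter $u\in\mathbb R/\Lambda\mathbb Z$ we have $\omega_h=\pm dA_\pm\wedge du$, whence
$$\nu\bigl(A_\pm(h,r)-A_\pm(h,r')\bigr)=\Lambda^{-1}a_h(\{r'<|z|<r\}),\qquad r'<r,\ \pm h>0.\tag{8}$$

**Step 10.6 (area near a node: both limits agree).** Fix $i$ and use the coordinates $(x,y)$ on an $S^1_e$-invariant ball $\mathbb B\subset E_e$ centred at $q_{e,i}$, on which $xy=tf_e(z)$. Let $D_\epsilon$ be the neighborhood of $-r_i$ in $\mathbb A$ on which $\zeta:=tf_e(z)$ is a coordinate with image $\{|\zeta|<\epsilon\}$. The fibre of the proper map (6) over $(0,-r_i)$ is $\{q_{e,i}\}$. So there are $h_1,\epsilon_0>0$ such that the preimage of $[-h_1,h_1]\times\bar D_{\epsilon_0}$ lies in $\mathbb B$. Let $\epsilon\le\epsilon_0$. On $\mathbb B$ choose a primitive $\lambda$ of $\omega$, vanishing at the origin and $S^1_e$-invariant (radial Poincaré lemma, then average over the linear action). If $\xi$ generates $S^1_e$, then $d(\lambda(\xi))=-\iota_\xi\omega$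 is a constant multiple of $dH$. Both $\lambda(\xi)$ and $H$ vanish at the node, so $\lambda(\xi)=\mathrm{const}\cdot H$.

On $\{x=0\}\cap\mathbb B$ minus the node, which lies in $D_1^\circ$, we have $H<0$. Hence $x\neq0$ on $\{H\ge0\}$ off the node, and there is a section $p_+$ over $\{0\le h\le h_1,\ z\in\bar D_{\epsilon_0}\}\setminus\{(0,-r_i)\}$, smooth up to $h=0$: the point of the orbit with $x>0$. Similarly $p_-$, with $y>0$, over $-h_1\le h\le0$. By Stokes,
$$a_h(D_\epsilon)=\int_{\partial D_\epsilon}p_\pm(h,\cdot)^*\lambda\quad(0<\pm h\le h_1),\qquad\lim_{h\to0\pm}a_h(D_\epsilon)=\int_{\partial D_\epsilon}p_\pm(0,\cdot)^*\lambda.$$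
On $\partial D_\epsilon$, $p_-(0,\cdot)=g\cdot p_+(0,\cdot)$ with $g:\partial D_\epsilon\to S^1_e$. By invariance of $\lambda$, $p_-(0,\cdot)^*\lambda-p_+(0,\cdot)^*\lambda=\lambda(\xi)\,dg=0$, because $\lambda(\xi)=\mathrm{const}\cdot H=0$ at level $0$. So both limits equal the same number $I(\epsilon)$.

**Step 10.7 ($I(\epsilon)\to0$).** We bound the boundary integral. Put $\epsilon=\sigma^2$. Over $\zeta=\sigma^2e^{i\theta}$ the point $p_+(0,\cdot)$ is $x=\sigma k$, $y=\sigma e^{i\theta}/k$ with $k>0$ and $H=0$. As $H$ vanishes to second order at the node, $\sigma^{-2}H(\sigma k,\sigma e^{i\theta}/k)$ extends smoothly to $\sigma=0$, where it is a nonzero constant times $\alpha k^2-\alpha'k^{-2}$, with $\alpha,\alpha'$ as in Step 9.6 before rescaling. This has the unique zero $k=(\alpha'/\alpha)^{1/4}$, with nonzero $k$-derivative. By the implicit function theorem there is a smooth solution $k=k(\theta,\sigma)$ for small $\sigma\ge0$, and since each fibre of (6) is a single orbit, for $\sigma>0$ it is the only one. So the loop has length $O(\sigma)$ and $|\lambda|=O(\sigma)$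 on it, and $I(\epsilon)=O(\sigma^2)=O(\epsilon)$.

**Step 10.8 (proof of (1)).** Take $r'<r_i<r$ with no other $r_j$ in $[r',r]$, and $\epsilon$ small with $\bar D_\epsilon\subset\{r'<|z|<r\}$. Split the area in (8) into the part off $D_\epsilon$, where $\omega_h$ is smooth up to $h=0$, and $a_h(D_\epsilon)$. Letting $h\to0\pm$,
$$\nu\Lambda\bigl(A_\pm(0,r)-A_\pm(0,r')\bigr)=a_0(\{r'<|z|<r\}\setminus D_\epsilon)+I(\epsilon).$$
The right side is the same for both signs, so $A_+-A_-$ takes the same value at $(0,r)$ and $(0,r')$, i.e. $c_i=c_{i-1}$. As $c_0=0$, all $c_i=0$.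

**Step 10.9 (proof of (2)).** For small $\varsigma>0$ and fixed $\epsilon$, (8) gives, letting $h\to0\pm$,
$$0\le\nu\Lambda\bigl(A_\pm(0,r_i+\varsigma)-A_\pm(0,r_i-\varsigma)\bigr)\le a_0(\{|\,|z|-r_i|<\varsigma\}\setminus D_\epsilon)+I(\epsilon)\xrightarrow[\varsigma\to0]{}I(\epsilon),$$
and $I(\epsilon)\to0$ as $\epsilon\to0$. Now $\nu A_\pm(0,\cdot)$ is increasing on each strip and, by the left inequality, does not decrease across $r_i$. So the one-sided limits at $r_i$ are finite and equal; call the limit $A_\pm(0,r_i)$. By (1) it is the same for $A_+$ and $A_-$. For joint continuity: if $|r-r_i|<\varsigma$ and $\pm h\ge0$ is small, then $\nu A_\pm(h,r)$ lies between $\nu A_\pm(h,r_i-\varsigma)$ and $\nu A_\pm(h,r_i+\varsigma)$. As $h\to0$ these converge to $\nu A_\pm(0,r_i-\varsigma)$ and $\nu A_\pm(0,r_i+\varsigma)$, which are close to $\nu A_\pm(0,r_i)$ for small $\varsigma$. $\square$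

As a check, by (7) at $v'$ the functions $\psi_\pm$ on $U_{v'}$ are matched by $\pi_{v'}$, so (3) gives $A_+=A_--dh$ on the last strip: $k_d=-d$ and $c_d=0$, in agreement with (1).

## 11. The homeomorphism $\Psi:B\to\partial P$

**Step 11.1 (definition on the three pieces).** On $\mathcal F$ put $\Psi=\mu$. It is open into $\mathrm{aff}F_\rho$ with image in $F_\rho$, hence in $\mathrm{relint}F_\rho$. On $V'_v$ put $\Psi=\Psi_v:=(\pi_v|_{\mathrm{st}(v)})^{-1}\circ\pi_v\mu$, defined by Choice 2. On $R=R_e$ put $\Psi=\psi_+$ for $h\ge0$ and $\Psi=\psi_-$ for $h\le0$. By Lemma 8 and $H\circ\psi_\pm=h$, the maps $\psi_\pm$ extend continuously to $\{h=0\}$ and agree there: their values lie on $\mathrm{aff}F_j\cap\{H=0\}=\mathrm{aff}(e)$, on which $\ell$ is a coordinate. So $\Psi$ is continuous on $R$. It is injective there: $H\circ\Psi=h$, and for fixed $h$ the function $\nu A_\pm(h,\cdot)$ is strictly increasing (for $h=0$: strictly increasing on strips and continuous).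

**Step 11.2 ($\Psi=\Psi_v$ on $U_v$).** We check the overlap of edge and vertex pieces. For $p\in E_e\cap B_v$, Choice 4 gives $\Psi_v(p)\in\mathrm{st}(e)$, and $H(\Psi_v(p))=H(p)$ since $H$ factors through $\pi_v$ (as $\langle m_v,n_1-n_2\rangle=0$). By the signs of $H$ on $\mathrm{relint}F_j$, $\Psi_v(p)\in F_2$ if $H(p)\ge0$ and $\Psi_v(p)\in F_1$ if $H(p)\le0$. By (7), $\Psi_v(p)$ has the same $\pi_v$-image as $\psi_\pm$, and $\pi_v$ is injective on $\mathrm{aff}F_j$; so $\Psi_v=\Psi$ on $U_v\cap R^\pm$, and on $h=0$ by continuity. The same holds at $v'$.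

**Step 11.3 ($\Psi(R)\subset\mathrm{st}(e)$).** We keep the edge piece inside $\partial P$. Let $h\ge0$ and choose $r_L\le r\le r_R$ with $(h,r_L)\in U_v$, $(h,r_R)\in U_{v'}$. The points $\Psi(h,r_L),\Psi(h,r_R)$ are in $F_2$ by Step 11.2. On the line $\{H=h\}$ of $\mathrm{aff}F_2$, $\ell$ is a coordinate and is monotone in $r$ along $\Psi(h,\cdot)$; so $\Psi(h,r)$ is on the segment between these two points, hence in $F_2$. For $h>0$, openness of $\psi_+$ gives $\Psi(h,r)\in\mathrm{relint}F_2$. For $h=0$ the two points lie in $\mathrm{st}(e)\cap\{H=0\}=\mathrm{relint}\,e$, hence so does $\Psi(0,r)$. The case $h\le0$ is the same with $F_1$.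

**Step 11.4 (the remaining overlaps).** On $\mathcal F\cap V'_v\cap D_\rho$ we have $\rho\subset\sigma_v$ and $\mu(p)\in\mathrm{relint}F_\rho\subset\mathrm{st}(v)$, so $\Psi_v(p)=\mu(p)$. On $\mathcal F\cap E_e$, $\psi_\pm=\mu$ over $Q^\pm$ by definition.

**Proposition 9.** $\Psi:B\to\partial P$ is a homeomorphism.

*Proof.* $\Psi$ is well defined and continuous. It is a local homeomorphism: on $\mathcal F$ and $V'_v$ because $\mu$ and $\pi_v\mu$ are local diffeomorphisms on leaf spaces and $\mathrm{st}(v)$ is open in $\partial P$; on $R_e$ by injectivity and invariance of domain. $B$ is compact and connected and $\partial P\cong S^2$ is connected and simply connected, so $\Psi$ is a covering, hence a homeomorphism. $\square$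

## 12. The induced affine structure is $\mathcal A_{GS}$

Transport the nodal integral affine structure of $B$ to $\partial P$ by $\Psi$. We check (i)–(iii).

**Step 12.1 (facets).** Over $\mathrm{relint}F_\rho$ the charts of $B$ are $\mu$ or $\psi_\pm$, which are $\Psi$ itself with values in $\mathrm{aff}F_\rho$, or $\pi_v\mu$, whose composition with the integral affine isomorphism $(\pi_v|_{\mathrm{aff}F_\rho})^{-1}$ is $\Psi$. So the structure is that of the facet.

**Step 12.2 (vertices).** Facet and edge pieces map into relative interiors of facets and edges, and $v\in\mathrm{st}(w)$ only for $w=v$. So $\Psi^{-1}(v)\in V'_v/T_v$, where $\pi_v\mu=\pi_v\circ\Psi$ is a chart. Near $v$ a chart is therefore $\pi_v$.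

**Step 12.3 (edges).** The nodes are the points $\Psi(0,r_i)\in\mathrm{relint}\,e$, $i=1,\dots,d_e=(-K_X)\cdot C_e$, each simple. Near them the $S^1_e$-moment map is $H$, so $h$ is affine across the node, and the monodromy has the form $(h,A)\mapsto(h,A+kh)$. Its invariant direction is that of $\{H=0\}$, parallel to $e$.

Since (i)–(iii) determine $\mathcal A_{GS}$ up to nodal slides, $V'\to B$ is an almost toric fibration over $(\partial P,\mathcal A_{GS})$. By §8, $(V,\omega|_V)\cong(V',\omega|_{V'})$ for every smooth anticanonical $V$. This proves Theorem 1. $\blacksquare$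

## 13. The nonnegative real points as a Lagrangian section

Let $c$ be complex conjugation on $X$ ($\chi^m\circ c=\overline{\chi^m}$), and let $X_{\ge0}$ be the nonnegative part of $X$, which meets each $T$-orbit exactly once. We show that $S=V'\cap X_{\ge0}$ is the section of Complement 2.

**Step 13.1 ($c$ is an antisymplectic involution of $V'$).** This makes the real locus Lagrangian. Since $c$ preserves all $|\chi^m|$, it preserves $T$-orbits, so $\varphi\circ c=\varphi$ and $\mu\circ c=\mu$. On $X^\circ$, in logarithmic coordinates, $\omega=\frac i2\sum h_{jk}\,d\zeta_j\wedge d\bar\zeta_k$ with $h$ Hermitian and depending only on $\mathrm{Re}\,\zeta$. On a $T$-orbit $d\zeta_j=i\,d\theta_j$ and $\omega$ restricts to $\frac i2\sum h_{jk}\,d\theta_j\wedge d\theta_k$; since orbits are isotropic, $h$ is symmetric, hence real. So $c^*\omega=\frac i2\sum h_{jk}\,d\bar\zeta_j\wedge d\zeta_k=-\omega$ on $X^\circ$, and on $X_{\mathrm{reg}}$ by density. Also $\Theta_e(\bar z)=\overline{\Theta_e(z)}$, and $\Theta_e>0$ on $z>0$, where it is a convex combination of $f_e>0$ with $1$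 or $z^d$. So $c(V')=V'$, and $\mathrm{Fix}(c|_{V'})$ is a closed Lagrangian surface.

**Step 13.2 ($S$ is open and closed in $\mathrm{Fix}(c|_{V'})$).** This makes $S$ itself a closed Lagrangian surface. Closedness is clear, and so is openness at points of $X^\circ$. Let $p\in S\cap\partial X$. On $\Gamma$ we have $\varphi=1$ and $s_0=0$, so $\Gamma\cap V'$ is where $\Theta=0$, i.e. the nodes, where $z<0$. So $p\in D_\rho^\circ$ for some $\rho$. Near $p$ there are character coordinates $w,w_2,w_3$ with $D_\rho=\{w=0\}$ and $w_2,w_3>0$ at $p$. If $p\notin\mathrm{supp}\,\varphi$, then $V'=\{w=0\}$ near $p$. Otherwise $p$ lies in some $B_v$ or $\mathrm{int}\,W_e$, and since $\langle m_v,n_\rho\rangle=1$, $V'$ is $\{w\cdot(\text{monomial in }w_2,w_3)=t\varphi F\}$ with $F=1$ or $F=\Theta_e(z)$, $z$ a monomial in $w_2,w_3$ (as $\langle u_e,n_\rho\rangle=0$). At real points near $p$ the monomials and $F$ are positive, so $w\ge0$. In both cases nearby real points of $V'$ lie in $S$.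

**Step 13.3 ($S$ meets each leaf exactly once).** Facet leaves are $T$-orbits, so the claim is clear for them. Consider the $T_v$-leaf of $p$ with $\varphi(p)>0$. The unique point $\theta p\in X_{\ge0}$ of $Tp$, $\theta\in T$, satisfies $\chi^{m_v}(\theta p)=|\chi^{m_v}(p)|=\chi^{m_v}(p)$, since $\chi^{m_v}(p)=t\varphi(p)>0$; so $\theta\in T_v$ and $\theta p\in V'$. If $\varphi(p)=0$, the $T_v$-orbit is the $T$-orbit. For an edge leaf $\{H=h,|z|=r\}$, points of $X_{\ge0}$ in $U_{\tau_e}$ have $x,y\ge0$, $z>0$, so points of $S$ lie over $z=r$. There the leaf is one free $S^1_e$-orbit, with $xy=t\varphi\Theta_e(r)\ge0$ and $(x,y)\ne(0,0)$, and exactly one of its points has $x,y\ge0$: rotate a nonzero coordinate to be positive; the other is then automatically $\ge0$. In particular $S$ avoids the nodes $q_{e,i}$.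

**Step 13.4 ($S$ is transverse to the leaves).** This makes $S$ a smooth section. At $p\in S$, $c$ acts as $+1$ on $T_pS$. On tangent vectors of torus orbits it acts as $-1$, because $c(\theta p)=\theta^{-1}p$. This settles facet and vertex leaves. On an edge leaf, which $c$ preserves since it preserves $H$ and $|z|$, $c$ acts by $-1$ on $\mathbb RX_H=\ker dz$, and by $-1$ on the quotient, which $dz$ identifies with the tangent line of $|z|=r$ at $z=r$. Being an involution, $c=-1$ on the tangent plane of the leaf.

So $S$ is a smooth Lagrangian section of $V'\to B$ that avoids the critical points, and the symplectomorphism of §8 carries it to $V$. This proves Complement 2. $\blacksquare$
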